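# Edge boundaries in chamber graphs of hyperplane arrangements

## 1. At most $d$ hyperplanes: the chamber graph is a cube

Cut $\mathbb{R}^d$ by finitely many hyperplanes and color some of the resulting cells. How few walls can separate colored cells from uncolored ones, if at most half of the cells are colored? In these notes we compare this number of walls with the number $s$ of colored cells, and the target is the power $s^{(d-1)/d}$, as for volume and surface area.

**Definitions.** Let $\mathcal H=\{H_1,\dots,H_n\}$ be a finite arrangement of affine hyperplanes in $\mathbb R^d$. The connected components of $\mathbb R^d\setminus\bigcup_i H_i$ are the *chambers*. The *chamber graph* has the chambers as vertices; two chambers are adjacent if they share a common facet, equivalently if exactly one hyperplane separates them. For a set $S$ of chambers, $\partial S$ is the set of edges with exactly one end in $S$. The arrangement is in *general position* if for every $k\le d$ any $k$ of the hyperplanes meet in an affine subspace of dimension $d-k$, and any $d+1$ of them have empty intersection.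

It helps to restate general position with normal vectors. If $k\le d$ hyperplanes meet in dimension $d-k$, the corresponding linear system is solvable and has rank $k$, so the $k$ normals are independent; conversely, $k$ independent normals give a solution set of dimension $d-k$. So general position means:

* (i) any at most $d$ of the normals are linearly independent;
* (ii) no point lies on $d+1$ of the hyperplanes.

Such arrangements exist for all $n$ and $d$: take distinct reals $t_1,\dots,t_n$ and the hyperplanes $x_1+t_ix_2+\dots+t_i^{d-1}x_d=t_i^d$. Here (i) holds because Vandermonde matrices are invertible. For (ii), a point $x$ on $d+1$ of them would make the degree-$d$ polynomial $t^d-x_dt^{d-1}-\dots-x_1$ vanish at $d+1$ values.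

**Codes.** Choose a positive side of each $H_i$. The *code* of a chamber is the set $A\subseteq[n]=\{1,\dots,n\}$ of those $i$ for which the chamber lies on the positive side of $H_i$. The points with prescribed strict signs form a convex set, hence a connected one, so different chambers have different codes. Let $\mathcal C\subseteq 2^{[n]}$ be the family of all codes; we identify chambers with codes. Two chambers are adjacent exactly when their codes differ in one element, so the chamber graph is the subgraph of the cube graph $Q_n$ induced on $\mathcal C$.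

Now suppose $n\le d$. Write $H_i=\{f_i=0\}$ with $f_i$ affine. The normals are independent, so $x\mapsto(f_1(x),\dots,f_n(x))$ maps $\mathbb R^d$ onto $\mathbb R^n$, and every sign pattern occurs. Thus $\mathcal C=2^{[n]}$, and the chamber graph is $Q_n$.

**Proposition 1.** For every $n\ge0$ and every set $S$ of vertices of $Q_n$, $|\partial S|\ge\min(|S|,\,2^n-|S|)$.

*Proof.* We use induction on $n$. For $n=0$ the right side is $0$. Let $n\ge1$ and $M=2^{n-1}$. Since $\partial S=\partial S^c$, we may assume $|S|\le M$. Split $Q_n$ into two facets, each a copy of $Q_{n-1}$ with $M$ vertices, containing $a\ge b$ elements of $S$. Then $a+b\le M$, so $b\le M/2$. Inside the facets, induction gives at least $\min(a,M-a)+\min(b,M-b)=\min(a,M-a)+b$ boundary edges. Between them, each of the $a$ elements of $S$ in the first facet has a partner in the second, and at most $b$ of these partners lie in $S$; this gives at least $a-b$ more. So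
$$|\partial S|\ge\min(a,M-a)+b+(a-b).$$
If $a\le M/2$, the right side is $2a\ge a+b$. If $a>M/2$, it is $M\ge a+b$. $\square$

So for $n\le d$ every nonempty $S$ with at most half of the chambers satisfies $|\partial S|\ge s\ge s^{(d-1)/d}$, where $s=|S|$. What changes when $n>d$?

## 2. Three lines in the plane, and what the cube proof loses

Take three lines in general position in $\mathbb R^2$, and choose as positive the sides that contain the triangle. The triangle has code $\{1,2,3\}$. The three regions across its sides have codes $\{1,2\},\{1,3\},\{2,3\}$, and the three wedges at its vertices have codes $\{1\},\{2\},\{3\}$. The code $\emptyset$ does not occur. The chamber graph is $Q_3$ with one vertex removed: $7$ vertices and $12-3=9$ edges. The wedges have degree $2$ and the other four chambers have degree $3$.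

Try the proof of Proposition 1 by cutting along $H_3$. One side has the chambers $\{3\},\{1,3\},\{2,3\},\{1,2,3\}$, the other has $\{1\},\{2\},\{1,2\}$, and the chamber $\{3\}$ has no partner. In general two things break.

* The chambers on one side of $H_n$ are not the chambers of a general-position arrangement in $\mathbb R^d$, so the induction hypothesis says nothing about them.
* The perfect matching between the sides is gone. By Lemma 3 below, only $\sum_{j\le d-1}\binom{n-1}j$ edges cross $H_n$, while there are $\sum_{j\le d}\binom nj$ chambers. For fixed $d$ the first number is a polynomial in $n$ of degree $d-1$, the second one of degree $d$. The estimate "at least $a-b$ cross edges" needs partners, and for large $n$ most chambers have none.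

The problem asks whether a weaker power survives. It is taken from Tilen Marc, "Edge-Isoperimetric Inequalities in Chamber Graphs of Hyperplane Arrangements", arXiv:2604.01061 (2026). Known are the planar case, and, in $\mathbb R^3$, the bound $|\partial S|=\Omega(|S|^{2/3})$ for sets occupying at most a fixed proportion of the chambers. The question is: for every fixed $d\ge2$, is there $c_d>0$ such that for every arrangement in general position in $\mathbb R^d$ and every nonempty set $S$ of at most half of the chambers,
$$|\partial S|\ \ge\ c_d\,|S|^{(d-1)/d}\,? \tag{1}$$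

The answer is yes. Put
$$V_k(n)=\sum_{j=0}^k\binom nj,\qquad p=\frac{d-1}d,\qquad \kappa_d=\frac{d}{(d!)^{1/d}},$$
$$N=V_d(n),\qquad L=\sum_{j=0}^d(d-j)\binom nj=\sum_{j=0}^{d-1}V_j(n).$$
(The two forms of $L$ agree because $\binom nj$ occurs in $V_j,\dots,V_{d-1}$, that is, $d-j$ times.) By Lemma 3, $N$ is the number of chambers.

**Theorem A.** Let $d\ge2$, let $\mathcal H$ be an arrangement of $n$ hyperplanes in general position in $\mathbb R^d$, let $S$ be a set of chambers, $s=|S|$, $\alpha=s/N$.

1. If $n\ge d$ and $0<\alpha<1$, then $|\partial S|\ge L\,[\alpha^p+(1-\alpha)^p-1]$, and $L\ge\kappa_dN^p$. In particular $|\partial S|\ge\kappa_d(1-\alpha^{1/d})\,s^p$.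
2. For all $n$, if $0<\alpha\le\frac12$, then $|\partial S|\ge c_d\,s^{(d-1)/d}$ with $c_d=2(1-2^{-1/d})\kappa_d$.

**Theorem B.** Let $d\ge2$.

1. For every general-position arrangement of $n\ge d$ hyperplanes in $\mathbb R^d$ and every set $S$ of $s$ chambers with $1\le s\le n-d+1$, we have $|\partial S|\ge\kappa_ds^{(d-1)/d}$. If moreover $s=V_d(m)$ for an integer $m\ge0$, then $|\partial S|\ge\sum_{j=0}^{d-1}V_j(m)$.
2. For all $m\ge0$ and $n\ge m+d$ there are a general-position arrangement of $n$ hyperplanes in $\mathbb R^d$ and a set $S$ of chambers with $|S|=V_d(m)$ and $|\partial S|=\sum_{j=0}^{d-1}V_j(m)$.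

**Consequences.** For $n\ge V_d(m)+d-1$, the minimum of $|\partial S|$ over all general-position arrangements of $n$ hyperplanes in $\mathbb R^d$ and all $S$ with $|S|=V_d(m)$ is exactly $\sum_{j<d}V_j(m)$. The exponent in (1) is optimal, $\kappa_d$ is the sharp constant as $s\to\infty$ and $s/N\to0$, and the best constant $c_d^*$ in (1) satisfies $2(1-2^{-1/d})\kappa_d\le c_d^*\le\kappa_d$.

The proof does not determine $c_d^*$ exactly.

## 3. Counting chambers and walls

We need exact counts of chambers and edges. One counting lemma does both, and it will count again in Section 9. A set is *relatively open* if it is open in its affine hull.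

**Lemma 2.** Let $U\ne\emptyset$ be a relatively open convex set and $K_1,\dots,K_m$ hyperplanes. Put $U_J=U\cap\bigcap_{j\in J}K_j$ for $J\subseteq[m]$. Suppose that $U_J\not\subseteq K_j$ whenever $U_J\neq\emptyset$ and $j\notin J$. Then $U\setminus\bigcup_jK_j$ has exactly $\#\{J\subseteq[m]:U_J\ne\emptyset\}$ components.

*Proof.* We use induction on $m$; for $m=0$ there is one component and one set $J=\emptyset$. Let $m\ge1$. The components of $U\setminus\bigcup_{j<m}K_j$ are the nonempty sets of points of $U$ with a given strict sign vector with respect to $K_1,\dots,K_{m-1}$, since these sets are convex, open in $U$, disjoint, and cover. Let $C$ be one of them and suppose $K_m$ meets $C$ in $x$. If $C\subseteq K_m$, then $K_m$ would contain the affine hull of $C$, which is that of $U$, contradicting $U_\emptyset\not\subseteq K_m$. So there is $y\in C\setminus K_m$, and prolonging the segment $yx$ slightly beyond $x$ stays in $C$ and reaches the other side of $K_m$. Hence $K_m$ splits $C$ into exactly two components. If $K_m$ misses $C$, then $C$ stays one component. So the number of components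 grows by the number of sign vectors realized on $(U\cap K_m)\setminus\bigcup_{j<m}K_j$, which is the number of components of that set.

By induction, $U$ with $K_1,\dots,K_{m-1}$ has $\#\{J\subseteq[m-1]:U_J\ne\emptyset\}$ components. If $U\cap K_m\ne\emptyset$, it is convex and relatively open, and $(U\cap K_m)_J=U_{J\cup\{m\}}$, so the hypothesis is inherited and the increase is $\#\{J\subseteq[m-1]:U_{J\cup\{m\}}\neq\emptyset\}$. If $U\cap K_m=\emptyset$, the increase and this number are both $0$. Adding the two counts proves the claim. $\square$

**Definition.** A family $\mathcal F\subseteq2^{[n]}$ *shatters* $D\subseteq[n]$ if $\{A\cap D:A\in\mathcal F\}=2^D$. The sets $A\cap D$ are the *traces* of $\mathcal F$ on $D$. For three lines, $\mathcal C=2^{[3]}\setminus\{\emptyset\}$ shatters $\{1,2\}$ (the trace $\emptyset$ comes from $\{3\}$), and likewise every $2$-set, but not $\{1,2,3\}$.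

**Lemma 3.** For an arrangement of $n$ hyperplanes in general position in $\mathbb R^d$: $|\mathcal C|=V_d(n)=N$; exactly $V_{d-1}(n-1)$ edges of the chamber graph cross each given $H_i$, and the chamber graph has $E=\sum_{j\le d}j\binom nj=dN-L$ edges; and $\mathcal C$ shatters no set of size $d+1$.

*Proof.* *Chambers.* Apply Lemma 2 with $U=\mathbb R^d$. By general position $U_J\ne\emptyset$ exactly when $|J|\le d$. If $|J|<d$ and $j\notin J$, then $U_{J\cup\{j\}}$ has smaller dimension than $U_J$; if $|J|=d$, it is empty. So the hypothesis holds, and the count is $V_d(n)$.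

*Edges.* Edges across $H_i$ correspond bijectively to components of $H_i\setminus\bigcup_{j\ne i}H_j$. Indeed, let $C,C'$ be separated by $H_i$ only, with common sign vector $\varepsilon$ on $[n]\setminus\{i\}$. A segment from $C$ to $C'$ meets $H_i$ in a point with strict signs $\varepsilon$, so $\varepsilon$ is realized on $H_i$, and it determines a component there. Conversely, starting at a point of $H_i$ with strict signs $\varepsilon$ and moving a little to either side, we land in two chambers that differ only in the sign of $i$. Both sides of the correspondence are parametrized by $\varepsilon$. Lemma 2 with $U=H_i$ and the hyperplanes $H_j$, $j\ne i$, applies as before; now $U_J\neq\emptyset$ exactly when $|J|\le d-1$. There are $V_{d-1}(n-1)$ components. Hence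
$$E=nV_{d-1}(n-1)=\sum_{j=0}^{d-1}n\binom{n-1}j=\sum_{j=0}^{d-1}(j+1)\binom n{j+1}=\sum_{j\le d}j\binom nj ,$$
and $dN-E=\sum_{j\le d}(d-j)\binom nj=L$.

*Shattering.* Let $|D|=d+1$. Each trace of $\mathcal C$ on $D$ is the code of a chamber of $\{H_i\}_{i\in D}$, which is again in general position and has $V_d(d+1)=2^{d+1}-1$ chambers. So some subset of $D$ is not a trace. $\square$

Check for three lines: $N=1+3+3=7$, $E=3+2\cdot3=9$, $L=2+3=5=14-9$.

## 4. Shifting a set of chambers to a down-set

To bound $|\partial S|$ from below we want to bound from above the number of edges inside $S$. For any $\mathcal F\subseteq2^{[n]}$ let $e(\mathcal F)$ be the number of pairs $\{A,A\cup\{j\}\}\subseteq\mathcal F$ with $j\notin A$; for $\mathcal F\subseteq\mathcal C$ this is the number of edges of the chamber graph inside $\mathcal F$.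

**Definition.** For $B\subseteq[n]\setminus\{i\}$, the *fibre* of $\mathcal F$ over $B$ in direction $i$ is $\{B,B\cup\{i\}\}\cap\mathcal F$. The *shift* $T_i\mathcal F$ replaces every one-element fibre over $B$ by $\{B\}$ and leaves the other fibres unchanged. Clearly $|T_i\mathcal F|=|\mathcal F|$. A *down-set* is a family that contains all subsets of each of its members.

**Lemma 4.** (a) $e(T_i\mathcal F)\ge e(\mathcal F)$. (b) Every set shattered by $T_i\mathcal F$ is shattered by $\mathcal F$.

*Proof.* (a) The edges in direction $i$ are the two-element fibres; their number does not change. Let $j\ne i$ and $B\subseteq[n]\setminus\{i,j\}$. The edges in direction $j$ between the fibres over $B$ and over $B\cup\{j\}$ number at most the smaller of the two fibre sizes. After the shift, a fibre of size $1$ is its lower element and a fibre of size $2$ is everything, so equality holds. The fibre sizes did not change. Sum over $j$ and $B$.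

(b) Let $D$ be shattered by $T_i\mathcal F$. If $i\notin D$, every element of the fibre over $B$ has trace $B\cap D$, and nonempty fibres stay nonempty, so the traces on $D$ are the same for both families. If $i\in D$, let $Z\subseteq D\setminus\{i\}$ and pick $G\in T_i\mathcal F$ with $G\cap D=Z\cup\{i\}$. As $i\in G$, the fibre containing $G$ has two elements in $T_i\mathcal F$, hence was already full in $\mathcal F$: both $G$ and $G\setminus\{i\}$ lie in $\mathcal F$. So $Z\cup\{i\}$ and $Z$ are traces of $\mathcal F$. $\square$

**Iteration.** Apply the $T_i$ repeatedly until nothing changes; this stops because $\sum_{A\in\mathcal F}|A|$ drops at each change. Let $K$ be the result. It is a down-set: if $A\in K$ and $i\in A$, the fibre containing $A$ is unchanged by $T_i$, so it is full and $A\setminus\{i\}\in K$. Moreover $|K|=|\mathcal F|$ and $e(K)\ge e(\mathcal F)$. Every $A\in K$ is shattered by $K$, since all its subsets lie in $K$, and so by $\mathcal F$. If $\mathcal F\subseteq\mathcal C$, Lemma 3 gives $|A|\le d$ for all $A\in K$.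

Let $\binom{[n]}{\le d}$ denote the family of subsets of $[n]$ of size at most $d$. For a down-set $K\subseteq\binom{[n]}{\le d}$ each $A\in K$ is joined to its $|A|$ subsets $A\setminus\{i\}$, so $e(K)=\sum_{A\in K}|A|$. With
$$w(K)=\sum_{A\in K}(d-|A|)$$
this reads: for every $\mathcal F\subseteq\mathcal C$, with $K$ obtained from $\mathcal F$ by shifting,
$$e(\mathcal F)\ \le\ d\,|\mathcal F|-w(K). \tag{2}$$

**Example.** For three lines let $S=\{\{1\},\{1,2\},\{2\}\}$, so $e(S)=2$. Then $T_1S=\{\emptyset,\{2\},\{1,2\}\}$ and $T_2T_1S=\{\emptyset,\{1\},\{2\}\}=K$. Here $w(K)=2+1+1=4$, and (2) reads $2\le6-4$. The set $\emptyset\in K$ is not a chamber: shifting leaves $\mathcal C$. So $K$ has no meaningful boundary in the chamber graph, and only the count (2) survives.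

## 5. Degree deficits, and why both $S$ and its complement must be shifted

The direct way to use (2) is to count degrees. Let $D(S)=\sum_{C\in S}(2d-\deg C)$ be the *degree deficit* of $S$. Then
$$|\partial S|=\sum_{C\in S}\deg C-2e(S)=2ds-D(S)-2e(S)\ \ge\ 2w(K)-D(S). \tag{3}$$
If every chamber had degree at least $2d$, we would only have to bound $w(K)$. But for three lines the wedges have deficit $2$ and the other chambers deficit $1$. Nothing we have proved controls $D(S)$ for a particular $S$, and this is where the one-sided approach stops.

What we do know exactly is the total deficit: $D(\mathcal C)=2dN-2E=2L$. So apply (3) also to $S^c=\mathcal C\setminus S$, which has the same boundary, and add. The unknown terms combine to $D(S)+D(S^c)=2L$. Here is the same computation without degrees.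

**Proposition 5.** Let $K$ and $K'$ be the down-sets obtained by shifting $S$ and $S^c$. Then $K,K'\subseteq\binom{[n]}{\le d}$, $|K|=s$, $|K'|=N-s$, and
$$|\partial S|\ \ge\ w(K)+w(K')-L. \tag{4}$$

*Proof.* Every edge lies inside $S$, inside $S^c$, or in $\partial S$. By (2) and $E=dN-L$,
$$|\partial S|=E-e(S)-e(S^c)\ge(dN-L)-(ds-w(K))-(d(N-s)-w(K')).\qquad\square$$

For the example above, $S^c=\{\{3\},\{1,3\},\{2,3\},\{1,2,3\}\}$ shifts to $K'=\{\emptyset,\{1\},\{2\},\{1,2\}\}$ with $w(K')=4$. So (4) gives $|\partial S|\ge4+4-5=3$, which is the true value: the boundary edges are the three edges across $H_3$.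

## 6. How sharp a bound on $w$ is needed, and the plane by hand

It remains to bound $w(K)$ below in terms of $|K|$. Because $L$ is subtracted in (4), the constant matters. In the plane suppose we knew only $w(K)\ge\kappa_2|K|^{1/2}=\sqrt{2|K|}$. For $s=1$, (4) would then give the lower bound $\sqrt2+\sqrt{2(N-1)}-L$ with $2(N-1)=n^2+n$ and $L=n+2$. Since $\sqrt{n^2+n}<n+\frac12$, this is less than $\sqrt2+\frac12-2<0$ for every $n$, and we would learn nothing.

What we want is a bound that is exact when $K$ is the whole of $\binom{[n]}{\le d}$, where $w=L$ and $|K|=N$: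
$$w(K)\ \ge\ L\left(\frac{|K|}{N}\right)^{p}. \tag{5}$$
With (4), this gives $L[\alpha^p+(1-\alpha)^p-1]$, which is positive because $p<1$.

In the plane (5) can be proved by hand for $n\ge2$. Let $K$ have $a$ singletons. Its $2$-sets consist of elements of those singletons, so $|K|\le1+a+\binom a2$, while $w(K)=2+a$. Hence
$$\frac{w(K)^2}{|K|}\ge\varphi(a):=\frac{2(a+2)^2}{a^2+a+2},\qquad \frac{L^2}{N}=\varphi(n).$$
The logarithmic derivative of $\varphi$ has the sign of $2(a^2+a+2)-(2a+1)(a+2)=2-3a$, so $\varphi$ is decreasing on $[1,\infty)$; and $\varphi(0)=4=\varphi(2)$. Therefore $\varphi(a)\ge\varphi(n)$ for all integers $0\le a\le n$ as soon as $n\ge2$, which is (5).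

The condition $n\ge d$ is really needed: for $d=2$, $n=1$, $K=\{\emptyset\}$ we have $w(K)=2$, but $L(|K|/N)^{1/2}=3/\sqrt2>2$.

For $d\ge3$ the weight depends on the numbers of $j$-sets for all $j<d$, and one parameter $a$ no longer suffices. We then need a theorem that relates consecutive levels of a down-set.

## 7. The weight of a down-set

**Recalled theorem (Kruskal–Katona, Lovász's form).** For real $x$ put $\binom xj=x(x-1)\cdots(x-j+1)/j!$. The *shadow* of a family of $j$-sets is the family of $(j-1)$-sets contained in at least one member. If a family of $j$-sets has $\binom xj$ members with $x\ge j$ real, then its shadow has at least $\binom x{j-1}$ members. (Lovász, *Combinatorial Problems and Exercises*, 13.31.) For instance, the three $2$-subsets of $\{1,2,3\}$, with $x=3$, have shadow of size $3=\binom31$.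

The function $x\mapsto\binom xj$ is continuous and increasing on $[j-1,\infty)$, from $0$ to $\infty$ for $j\ge1$. So every nonempty family of $j$-sets has size $\binom xj$ for a unique $x\ge j$.

**Lemma 6.** Let $n\ge d\ge1$ and let $K\subseteq\binom{[n]}{\le d}$ be a nonempty down-set. Then (5) holds: $w(K)\ge L(|K|/N)^p$. Moreover $L\ge\kappa_dN^p$. Hence $w(K)\ge\kappa_d|K|^p$.

*Proof.* Let $k_j$ be the number of $j$-sets in $K$ and $\rho_j=k_j/\binom nj$ the density of level $j$, so $\rho_0=1$.

**Step 1: compare consecutive densities.** We show that $\rho_j^{1/j}$ is nonincreasing in $j$ for $1\le j\le d$. Let $2\le j\le d$. If $k_j=0$, then $\rho_j^{1/j}=0\le\rho_{j-1}^{1/(j-1)}$. Otherwise write $k_j=\binom xj$; since $1\le k_j\le\binom nj$, we have $j\le x\le n$. The shadow of the $j$-sets of $K$ lies in $K$, so $k_{j-1}\ge\binom x{j-1}$. For $0\le i\le j-1$ put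
$$f_i=\frac{x-i}{n-i}=1-\frac{n-x}{n-i}.$$
Here $n-i\ge1$ and $x-i\ge1$, so $f_i>0$, and $f_i$ is nonincreasing in $i$. Now $\rho_j=\prod_{i<j}f_i$ and $\rho_{j-1}\ge\prod_{i<j-1}f_i$. The geometric mean of the $j-1$ largest factors is at least the geometric mean of all $j$ factors, so $\rho_{j-1}^{1/(j-1)}\ge\rho_j^{1/j}$.

**Step 2: replace $K$ by the geometric profile $\rho_j=\tau^j$ of the same size.** This leaves only one parameter. Let
$$P(\tau)=\sum_{j=0}^d\binom nj\tau^j,$$
which increases on $[0,1]$ from $1$ to $N$. Since $1\le|K|\le N$, choose $\tau\in[0,1]$ with $P(\tau)=|K|$; that is,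
$$\sum_{j}\binom nj(\rho_j-\tau^j)=0 .$$
For $j\ge1$, $\rho_j\ge\tau^j$ is equivalent to $\rho_j^{1/j}\ge\tau$. By Step 1 this holds on an initial segment of $1,\dots,d$, and for $j=0$ both sides are $1$. So there is $j_0\ge0$ with $\rho_j\ge\tau^j$ for $j\le j_0$ and $\rho_j\le\tau^j$ for $j>j_0$. Subtracting $d-j_0$ times the vanishing sum,
$$\sum_j(d-j)\binom nj(\rho_j-\tau^j)=\sum_j(j_0-j)\binom nj(\rho_j-\tau^j)\ge0,$$
since in each term the two factors $j_0-j$ and $\rho_j-\tau^j$ have the same sign or one is $0$. As $w(K)=\sum_j(d-j)\binom nj\rho_j$, we get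
$$w(K)\ge\sum_j(d-j)\binom nj\tau^j=dP(\tau)-\tau P'(\tau).$$

**Step 3: show that $g=P^{1/d}$ is convex on $[0,\infty)$.** We write $P$ as a moment. Let $\delta=n-d\ge0$. If $\delta\ge1$, let $U$ be a random variable with density $\delta(1-u)^{\delta-1}$ on $[0,1]$; if $\delta=0$, let $U\equiv1$. By the Beta integral $\int_0^1u^k(1-u)^{\delta-1}du=\frac{k!(\delta-1)!}{(k+\delta)!}$,
$$\mathbb E\,U^k=\frac{k!\,\delta!}{(k+\delta)!}=\binom{\delta+k}k^{-1},$$
which is also right for $\delta=0$. With $k=d-i$ we have $\delta+k=n-i$. Using $\binom nd\binom di=\binom ni\binom{n-i}{d-i}$,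
$$\binom nd\,\mathbb E(\tau+U)^d=\sum_{i=0}^d\binom nd\binom di\tau^i\binom{n-i}{d-i}^{-1}=\sum_{i=0}^d\binom ni\tau^i=P(\tau). \tag{6}$$
So $g(\tau)=\binom nd^{1/d}\|\tau+U\|_{L^d}$. For $\tau=\lambda\tau_1+(1-\lambda)\tau_2$ with $\tau_1,\tau_2\ge0$ and $0\le\lambda\le1$ we have $\tau+U=\lambda(\tau_1+U)+(1-\lambda)(\tau_2+U)$, and Minkowski's inequality $\|X+Y\|_{L^d}\le\|X\|_{L^d}+\|Y\|_{L^d}$ gives convexity. Also $g$ is smooth, because $P>0$ on $[0,\infty)$. (For $d=2$, $g$ is the square root of the quadratic $1+n\tau+\binom n2\tau^2$, whose discriminant $n^2-4\binom n2=2n-n^2$ is at most $0$ exactly when $n\ge2$ or $n=0$; we see $n\ge d$ at work.)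

**Step 4: turn convexity into (5).** Let $h(\tau)=g(\tau)-\tau g'(\tau)$, the height at $0$ of the tangent to $g$ at $\tau$. Then $h'=-\tau g''\le0$, so $h$ is nonincreasing on $[0,\infty)$. From $P=g^d$ and $P'=dg^{d-1}g'$,
$$dP-\tau P'=d\,g^{d-1}h .$$
At our $\tau$, $g^{d-1}=P^{(d-1)/d}=|K|^p$, so Step 2 and $\tau\le1$ give $w(K)\ge d\,|K|^ph(\tau)\ge d\,|K|^ph(1)$. At $\tau=1$ the same identity gives
$$L=dP(1)-P'(1)=d\,N^ph(1).$$
Therefore $w(K)\ge L(|K|/N)^p$.

**Step 5: bound $L$ from below.** By the last display we need a lower bound for $h(1)$, and since $h$ is nonincreasing its limit at infinity is one. The polynomial $dP-\tau P'=\sum_j(d-j)\binom nj\tau^j$ has leading term $\binom n{d-1}\tau^{d-1}$, and $P^{(d-1)/d}\sim\binom nd^{(d-1)/d}\tau^{d-1}$. So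
$$h(1)\ge\lim_{\tau\to\infty}\frac{dP-\tau P'}{d\,P^{(d-1)/d}}=\frac{\binom n{d-1}}{d\binom nd^{(d-1)/d}}=\frac{\binom nd^{1/d}}{n-d+1},$$
where we used $\binom n{d-1}=\frac d{n-d+1}\binom nd$. Since $\binom nd=\frac1{d!}\prod_{i<d}(n-i)\ge\frac{(n-d+1)^d}{d!}$, we get $h(1)\ge(d!)^{-1/d}$ and $L=dN^ph(1)\ge\kappa_dN^p$. Inserting this into (5) gives $w(K)\ge\kappa_d|K|^p$. $\square$

**Proof of Theorem A, part 1.** Let $n\ge d$ and $0<\alpha<1$. Then $K$ and $K'$ are nonempty, and Lemma 6 gives $w(K)\ge L\alpha^p$, $w(K')\ge L(1-\alpha)^p$. With (4),
$$|\partial S|\ge L[\alpha^p+(1-\alpha)^p-1],$$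
and $L\ge\kappa_dN^p$ is in Lemma 6. Since $(1-\alpha)^p\ge1-\alpha$, the bracket is at least $\alpha^p-\alpha=\alpha^p(1-\alpha^{1/d})$, and $L\alpha^p\ge\kappa_dN^p\alpha^p=\kappa_ds^p$. This gives the last claim. $\square$

**Proof of Theorem A, part 2, for $n\ge d$.** We factor $\alpha^p$ out of the bracket. The function $1-(1-\alpha)^p$ is convex on $[0,1]$ and vanishes at $0$, so $\frac{1-(1-\alpha)^p}\alpha$ is nondecreasing, and it is nonnegative. Multiplying by the nondecreasing function $\alpha^{1-p}$, we see that
$$q(\alpha)=\frac{1-(1-\alpha)^p}{\alpha^p}$$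
is nondecreasing. For $0<\alpha\le\frac12$, with $q(\frac12)=2^p-1$,
$$\alpha^p+(1-\alpha)^p-1=\alpha^p(1-q(\alpha))\ge\alpha^p(2-2^p)=2(1-2^{-1/d})\alpha^p .$$
So $|\partial S|\ge2(1-2^{-1/d})L\alpha^p\ge2(1-2^{-1/d})\kappa_ds^p=c_ds^p$. $\square$

**Proof of Theorem A, part 2, for $n<d$.** For $n=0$ there is one chamber and no $S$ with $0<\alpha\le\frac12$. For $1\le n<d$ the chamber graph is $Q_n$, and Proposition 1 gives $|\partial S|\ge s\ge s^p$. It remains to check $c_d\le1$. From $e^d>d^d/d!$ we get $\kappa_d=d/(d!)^{1/d}<e$, and $1-2^{-1/d}=1-e^{-(\ln2)/d}\le\frac{\ln2}d$. So $c_d<\frac{2e\ln2}d<1$ for $d\ge4$, as $2e\ln2<3.8$. Directly, $c_2=2\sqrt2\,(1-2^{-1/2})=2\sqrt2-2<0.83$, and $c_3=2(1-2^{-1/3})\cdot3/6^{1/3}<0.69$. $\square$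

**Remark.** For $n\ge d$, part 1 used only three facts about $\mathcal C$: its size $V_d(n)$, its number of edges $\sum_jj\binom nj$, and that it shatters no $(d+1)$-set. So part 1 holds verbatim for every family $\mathcal C\subseteq2^{[n]}$ with these three properties, where the graph on $\mathcal C$ joins codes that differ in one element.

## 8. Small sets of chambers

We prove Theorem B, part 1. Let $n\ge d$ and $1\le s\le n-d+1$, and take $K,K'$ as in Proposition 5.

**Step 1: for small $s$ the term $w(K')$ cancels $L$.** Let $R=\binom{[n]}{\le d}\setminus K'$, so $|R|=N-(N-s)=s$. As $K'$ is a down-set, $R$ is closed under taking supersets of size at most $d$. If $R$ contained a set of size less than $d$, it would contain a $(d-1)$-set and all of its $n-d+1$ supersets of size $d$. Then $|R|\ge n-d+2>s$, a contradiction. So all members of $R$ have size $d$ and contribute weight $0$, and $w(K')=w\big(\binom{[n]}{\le d}\big)=L$. By (4),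
$$|\partial S|\ge w(K).$$
By Lemma 6, $w(K)\ge\kappa_ds^p$. This is the first statement.

**Step 2: for $s=V_d(m)$, find the exact minimum weight.** Write $w_d(K)=\sum_{A\in K}(d-|A|)$ to display $d$. The second statement follows from the next claim.

**Claim 7.** Let $d\ge0$ and $m\ge0$ be integers, and let $K$ be a finite down-set of sets of size at most $d$ with $|K|\ge V_d(m)$. Then $w_d(K)\ge\sum_{j<d}V_j(m)$.

*Proof.* We use induction on $d$; for $d=0$ both sides are $0$. Let $d\ge1$, let $k_j$ be the number of $j$-sets in $K$, and let $K^-$ be the family of members of size less than $d$.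

*Case $k_d\le\binom md$.* Then $|K^-|\ge V_d(m)-\binom md=V_{d-1}(m)$, and $K^-$ is a down-set of sets of size at most $d-1$. Members of size $d$ have weight $0$, and $d-|A|=1+(d-1-|A|)$, so by induction
$$w_d(K)=|K^-|+w_{d-1}(K^-)\ge V_{d-1}(m)+\sum_{j<d-1}V_j(m).$$

*Case $k_d>\binom md$.* We show $k_j\ge\binom mj$ for all $j<d$. If $m<d$, then $K$ contains some $d$-set and all its subsets, so $k_j\ge\binom dj\ge\binom mj$. If $m\ge d$, write $k_d=\binom xd$ with $x>m$. Suppose $k_j\ge\binom xj$ for some $1\le j\le d$. Then $k_j=\binom{x'}j$ with $x'\ge x\ge j$, and Kruskal–Katona gives $k_{j-1}\ge\binom{x'}{j-1}\ge\binom x{j-1}$. Descending from $j=d$, we get $k_j\ge\binom xj\ge\binom mj$ for all $j<d$. In both subcases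
$$w_d(K)=\sum_{j<d}(d-j)k_j\ge\sum_{j<d}(d-j)\binom mj=\sum_{j<d}V_j(m).\qquad\square$$

With $|K|=s=V_d(m)$ this completes the proof of Theorem B, part 1. For three lines and $s=1=V_2(0)$ it says that every chamber has degree at least $V_0(0)+V_1(0)=2$, which the wedges attain.

## 9. A cone in which the bound is attained

For Theorem B, part 2, we want a simplicial cone $Q$ that is cut only by $m$ hyperplanes, into $V_d(m)$ pieces, and whose $d$ walls are cut into as few pieces as possible. A wall met by all intersections of positive dimension is cut into $V_{d-1}(m)$ pieces. If all $d$ walls were like this, the total would be $d\,V_{d-1}(m)$, to leading order $d$ times the desired $\sum_{j<d}V_j(m)$. So we construct walls such that an intersection of dimension $k$ meets only the first $k$ of them.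

**Setup.** Let $M=\{H_1,\dots,H_m\}$ be an arrangement in general position in $\mathbb R^d$. Its flats are $X_J=\bigcap_{j\in J}H_j$ for $|J|\le d$, with $X_\emptyset=\mathbb R^d$ and $\dim X_J=d-|J|$. We construct affine functions $\ell_1,\dots,\ell_d$ such that $M\cup\{\ell_1=0\}\cup\dots\cup\{\ell_d=0\}$ is in general position, and for every flat $X$ of $M$ of dimension $k$ and every $l$ with $k<l\le d$,
$$\ell_l|_X=\sum_{r\le k}p_r\,\ell_r|_X-q\qquad\text{with all }p_r>0\text{ and }q>0. \tag{7}$$
The $p_r$ and $q$ may depend on $X$ and $l$. Note that by (i) the $d-k$ normals defining $X$ and the normals of $\ell_1,\dots,\ell_k$ are independent, so $\ell_1|_X,\dots,\ell_k|_X$ are affine coordinates on $X$.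

**Example.** Let $d=2$, $m=1$, $H_1=\{x=0\}$, $\ell_1=y$, $\ell_2=x+2y-1$. On $H_1$ we have $\ell_2=2y-1=2\ell_1-1$, as (7) demands. The cone $Q=\{y<0,\ x+2y<1\}$ is cut by $H_1$ into $2=V_2(1)$ pieces. The wall $\{y=0,\ x<1\}$ is cut into $2$ pieces. The wall $\{x+2y=1,\ y<0\}$ lies in $x>1$, so it is one piece. The total is $3=V_0(1)+V_1(1)$.

**Step 1: construct the $\ell_l$.** Suppose $\ell_1,\dots,\ell_{l-1}$ have been constructed, with general position so far and (7) for the indices below $l$. Call the hyperplanes of $M$ and $\ell_1=0,\dots,\ell_{l-1}=0$ the earlier ones. Choose a linear form $\xi_l$ outside every span of at most $d-1$ earlier normals; these are finitely many proper subspaces. Put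
$$\ell_l=\sum_{i<l}\ell_i+\delta_l(\xi_l-T_l),\qquad\delta_l>0 .$$

*General position.* As $\delta_l$ varies, the normal of $\ell_l$ moves on a line in direction $\xi_l$, and such a line meets each of the proper subspaces at most once. So for all but finitely many $\delta_l$ condition (i) persists. With $\delta_l$ fixed, each earlier vertex (the common point of $d$ earlier hyperplanes) lies on $\ell_l=0$ for only one $T_l$. So for all but finitely many $T_l$ the new hyperplane avoids all earlier vertices, and (ii) persists.

*Condition (7).* Let $X$ be a flat of dimension $k<l$. For $i\le k$ keep $\ell_i$; for $k<i<l$ use (7). This gives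
$$\sum_{i<l}\ell_i|_X=\sum_{r\le k}P_r\,\ell_r|_X-Q'\qquad\text{with }P_r\ge1,\ Q'\ge0.$$
Since $\ell_1|_X,\dots,\ell_k|_X$ are coordinates, $\xi_l|_X=\sum_{r\le k}a_r\ell_r|_X+c$ for some reals $a_r,c$. Hence
$$\ell_l|_X=\sum_{r\le k}(P_r+\delta_la_r)\,\ell_r|_X-\bigl(Q'+\delta_l(T_l-c)\bigr).$$
There are finitely many $X$. First take $\delta_l$ so small that all $P_r+\delta_la_r>0$, then $T_l$ so large that $T_l>c$ for all of them, avoiding the finitely many forbidden values each time. This is (7) for $l$.

**Step 2: see which flats meet the cone and its walls.** Let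
$$G_r=\{\ell_r=0\},\quad Q=\{\ell_1<0,\dots,\ell_d<0\},\quad Q_r=\{\ell_r=0,\ \ell_i<0\text{ for }i\ne r\}.$$
Let $X$ be a flat of dimension $k$. Then:

* $X\cap Q\ne\emptyset$. Choose the coordinates $\ell_r<0$ for $r\le k$; by (7) all other $\ell_l$ are negative there.
* If $r\le k$, then $X\cap Q_r\ne\emptyset$. Choose $\ell_r=0$ and $\ell_i<0$ for the other $i\le k$; by (7) every $\ell_l$ with $l>k$ is at most $-q<0$.
* If $r>k$, then $X\cap Q_r=\emptyset$. A point of $X\cap Q_r$ has $\ell_i<0$ for all $i\le k$, and (7) forces $\ell_r<0$.

**Step 3: add the remaining hyperplanes away from the cone.** We need $n-m-d\ge0$ more. Add, one at a time, hyperplanes $\{\sum_i\lambda_i\ell_i=\tau\}$ with all $\lambda_i>0$ and $\tau>0$. The normals of $\ell_1,\dots,\ell_d$ are independent, so as $\lambda$ ranges over the open orthant the new normal ranges over an open set, and we can keep it out of the finitely many spans of at most $d-1$ earlier normals. Then choose $\tau>0$ so that the hyperplane avoids the finitely many earlier vertices. General position persists. On $\{\ell_1\le0,\dots,\ell_d\le0\}$, which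 contains $Q$ and all $Q_r$, we have $\sum_i\lambda_i\ell_i\le0<\tau$, so the new hyperplanes meet neither $Q$ nor any $Q_r$.

**Step 4: count the chambers in $Q$.** Let $S$ be the set of chambers of the whole arrangement contained in $Q$; these are the chambers on which all $\ell_i$ are negative. Only hyperplanes of $M$ meet $Q$, so $|S|$ is the number of components of $Q\setminus\bigcup M$. Apply Lemma 2 with $U=Q$. By Step 2, $U_J=Q\cap X_J\ne\emptyset$ exactly when $|J|\le d$. In that case it is open in $X_J$, so it is not contained in $H_j$ for $j\notin J$, since $X_J\cap H_j$ is empty or of smaller dimension than $X_J$. Hence $|S|=V_d(m)$.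

**Step 5: count the boundary edges.** Let an edge join $C\in S$ to $C'\notin S$. All $\ell_i$ are negative on $C$, and some $\ell_r$ is positive on $C'$. So $G_r$ is the one hyperplane separating them, and by the bijection in the proof of Lemma 3 the edge corresponds to a component of $G_r$ minus the other hyperplanes on which $\ell_i<0$ for all $i\ne r$, that is, one contained in $Q_r$. Conversely, every such component in $Q_r$ gives an edge from a chamber with all $\ell_i<0$ to one with $\ell_r>0$. Only hyperplanes of $M$ meet $Q_r$, apart from $G_r$ itself. So the number of edges in $\partial S$ across $G_r$ is the number of components of $Q_r\setminus\bigcup M$.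

Apply Lemma 2 with $U=Q_r$, which is convex and open in $G_r$, and nonempty by Step 2 with $X=\mathbb R^d$. By Step 2, $U_J=Q_r\cap X_J\ne\emptyset$ exactly when $d-|J|\ge r$. In that case it is open in $X_J\cap G_r$, of dimension $d-|J|-1$. If it were contained in $H_j$ for some $j\notin J$, then so would be $X_J\cap G_r$; but by general position $X_J\cap G_r\cap H_j$ is empty or of smaller dimension. So the number of components is $\sum_{j\le d-r}\binom mj=V_{d-r}(m)$, and
$$|\partial S|=\sum_{r=1}^dV_{d-r}(m)=\sum_{j=0}^{d-1}V_j(m).$$
This proves Theorem B, part 2. $\square$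

## 10. The exact minimum and the constant $\kappa_d$

**Exact minimum.** Let $n\ge V_d(m)+d-1$. Then $s=V_d(m)\le n-d+1$ and $n\ge d$, so Theorem B, part 1, gives $|\partial S|\ge\sum_{j<d}V_j(m)$ whenever $|S|=V_d(m)$. Since $V_d(m)\ge1+m$, also $n\ge m+d$, and part 2 provides an arrangement and a set with equality.

**Asymptotics.** For fixed $d$ and $m\to\infty$ we have $\sum_{j<d}V_j(m)\sim\binom m{d-1}\sim\frac{m^{d-1}}{(d-1)!}$ and $V_d(m)\sim\frac{m^d}{d!}$, so
$$\frac{\sum_{j<d}V_j(m)}{V_d(m)^p}\longrightarrow\frac{(d!)^p}{(d-1)!}=\frac{d!}{(d!)^{1/d}(d-1)!}=\kappa_d .$$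

**Optimality.** In Theorem B, part 2, let $n$ be so large that $V_d(m)\le N/2$. Then (1) applies to the constructed set, and letting $m\to\infty$ shows that the exponent $(d-1)/d$ cannot be raised and that $c_d^*\le\kappa_d$. With Theorem A, $2(1-2^{-1/d})\kappa_d\le c_d^*\le\kappa_d$.

**Sharp constant for $s\to\infty$, $s/N\to0$.** If $s\to\infty$ with $d$ fixed, then eventually $n\ge d$, because $N\le2^{d-1}$ for $n<d$. Theorem A, part 1, gives $|\partial S|\ge\kappa_d(1-\alpha^{1/d})s^p$, and the factor in parentheses tends to $1$ as $\alpha=s/N\to0$. The sets of Theorem B, part 2, with $m\to\infty$ and $n$ growing so fast that $V_d(m)/V_d(n)\to0$, satisfy $|\partial S|/s^p\to\kappa_d$. So in this regime no constant larger than $\kappa_d$ is possible, and $\kappa_d$ is reached in the limit.
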